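# Knots at distance $2g_4$ from their reverse

## A knot with $g_4(K)=1$ and $d(K,K^r)=2$

**Theorem 1.** For $N\ge 1$ let $J_N$ be the knot obtained from the pretzel knot $P(3,-3,3)$, with its genus-one Seifert surface made of two disks joined by three twisted bands, by tying $N$ right-handed trefoils into the first band and $N$ left-handed trefoils into the third band, without changing the framings of the bands. Put $L_N=J_N\#-J_N^r$. Then the knot $K=L_4=J_4\#-J_4^r$ satisfies
$$g_4(K)=1,\qquad d(K,K^r)=2,$$
both in the smooth and in the topological locally flat category.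

**Theorem 2.** With the same notation:

- (a) For all $N\ge1$, $m\ge0$, $b\in\{0,1\}$,
$$g_4^{top}(mL_N\# bJ_N)\ \ge\ \frac{4N(m+b/2)}{4N+13}.$$
If $2N>13n$, then $g_4(mL_N\#bJ_N)=m+b$ for all $0\le m\le n$ and $b\in\{0,1\}$, in both categories.
- (b) For every $g\ge1$ there is a knot $K$ with $g_4(K)=g$ and $d(K,K^r)=2g$, the same $K$ in both categories.
- (c) In either category, the set of pairs $(g_4(K),d(K,K^r))$, over all knots $K$, is exactly $\{(g,d):0\le d\le 2g\}$.
- (d) For the single knot $L_N$ and all $n\ge1$,
$$\frac{8N}{4N+13}\,n\ \le\ d(nL_N,nL_N^r)\ \le\ 2n,\qquad\text{while } g_4(nL_N)\le n.$$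

Here is what the symbols mean. All knots are oriented. The reverse $K^r$ of $K$ is the same curve in $S^3$ with the opposite string orientation. The knot $-K$ is the mirror image of $K$ with its string orientation reversed; it is the inverse of $K$ in the concordance group, and it is not the same as $K^r$. The three-genus $g_3$ is the Seifert genus, and $g_4(K)$ is the least genus of a surface in $B^4$ bounded by $K$, smooth or locally flat according to the category; $g_4^{top}$ is the locally flat version. The knot $nK$ is the $n$-fold connected sum. The *cobordism distance* $d(K,J)$ is the least genus of an oriented cobordism in $S^3\times[0,1]$ from $K$ to $J$, compatible with the orientations. Equivalently,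
$$d(K,J)=g_4(K\#-J).$$
It is a metric on the concordance group. For example, the distance from $K$ to the unknot is $g_4(K)$.

How far can a knot be from its own reverse? Going through the unknot and using $g_4(K^r)=g_4(K)$, the triangle inequality gives
$$0\le d(K,K^r)\le 2g_4(K). \tag{1}$$
The question, from Charles Livingston, "The cobordism distance between a knot and its reverse", arXiv:2011.12287 (2020), is to find a knot with $d(K,K^r)>g_4(K)$. Theorem 1 gives one. Part (b) of Theorem 2 says that the upper bound in (1) is attained for every value of $g_4$, and part (c) says that (1) is the only restriction.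

## Reverses, mirror images, and knots of genus one

**Notation.** Let $\bar J$ be the image of the oriented knot $J$ under a reflection of $S^3$, with the pushed-forward orientation. Then $-J=\bar J^{\,r}$, and therefore $-(J^r)=\bar J$. In particular $d(K,K^r)=g_4(K\#\bar K)$ and $L_N=J_N\#\bar J_N$. Let $T$ be the right-handed trefoil; it is reversible, that is, isotopic to $T^r$.

We try the simplest cases. If $K$ is slice, (1) gives $d(K,K^r)=0$. If $K$ is reversible, as the trefoil is, $d(K,K^r)=0$. The first case with content is genus one, and there a picture settles it.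

**Lemma 1.** If $g_3(K)\le 1$, then $d(K,K^r)\le1$ smoothly.

*Proof.* The unknot is reversible, so let $F$ be a genus-one Seifert surface of $K$. Cutting $F$ along a non-separating arc is a saddle move on $K$, compatible with orientations. What remains is connected and orientable with Euler characteristic $0$ and is bounded by two curves, so it is an annulus $\mathcal A$, and $K$ has become the oriented link $\partial\mathcal A$. The same saddle turns $K^r$ into $\partial\mathcal A$ with both orientations reversed.

These two oriented links are isotopic. Take a neighborhood $S^1\times D^2$ of the core with $\mathcal A=S^1\times[-1,1]$, and rotate $D^2$ through the angle $\pi$. The two boundary circles are parallel curves with opposite directions; the rotation exchanges them, which has the same effect as reversing both. So a saddle from $K$ to $\partial\mathcal A$, this isotopy, and a saddle to $K^r$ form a connected oriented cobordism with $\chi=-2$ and two boundary circles. Its genus is $1$. $\square$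

So a non-slice knot of Seifert genus one has $d\le 1= g_4$ and cannot answer the question. More generally, a known fact states that $d(K,K^r)\le 2g_4(K)-1$ for every non-slice knot with $g_3(K)=g_4(K)$. With $g_4(K)=1$ we need $g_3(K)\ge2$: the surface in the four-ball must not come from a Seifert surface of the same genus.

**Doubling.** Lemma 1 itself produces such surfaces. Let $J$ have genus one and put $L=J\#-J^r=J\#\bar J$. Then $g_4(L)=d(J,J^r)\le1$, although $L$ carries an evident Seifert surface only of genus two. Moreover $\bar L=\bar J\# J=L$, so $-L^r=L$ and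
$$d(L,L^r)=g_4(L\#-L^r)=g_4(2L).$$
*It is enough to find a genus-one knot $J$ with $g_4(2(J\#-J^r))=2$.* No cobordisms between knots and reverses remain; we need a lower bound for one four-genus.

We record the version with more summands. Let $K=aL\#bJ\#cT$ with $a,c\ge0$ and $b\in\{0,1\}$. Then $K\#\bar K=(2a+b)L\#c(T\#\bar T)$, and $T\#\bar T=T\#-T^r=T\#-T$ is slice. Hence
$$d(K,K^r)=g_4\big((2a+b)L\big). \tag{2}$$
Since $g_4(J)\le g_3(J)\le 1$ and $g_4(L)\le1$, we also have, smoothly,
$$g_4(mL\#bJ)\le m+b. \tag{3}$$

## Signature functions vanish on $K\#\bar K$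

The first lower bound to try is the signature function. For a Seifert matrix $V$ of $A$ and $z\in S^1$ put
$$\sigma_A(z)=\operatorname{sign}\big((1-z)V+(1-\bar z)V^{T}\big).$$
Transposing $V$ or conjugating $z$ replaces this hermitian matrix by its complex conjugate. So $\sigma_A(z)$ does not depend on the convention for $V$, and $\sigma_A(\bar z)=\sigma_A(z)$. Also $\sigma$ is additive under connected sum, and $\sigma_{\bar A}=-\sigma_A$. The ordinary signature is $\sigma(A)=\sigma_A(-1)$, and a textbook theorem says $|\sigma(A)|\le 2g_4(A)$ in both categories; similar bounds hold at other roots of unity of prime power order.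

For the distance to the reverse these bounds say nothing, for any $K$ at all:
$$\sigma_{K\#\bar K}(z)=\sigma_K(z)-\sigma_K(z)=0 .$$

For the knots of Theorem 2 more is true. We shall see that $J_N$ has the same Seifert matrix as $R=P(3,-3,3)$ and that $R$ is slice. So $mL_N\#bJ_N$ shares a Seifert matrix with the slice knot $m(R\#\bar R)\#bR$, and no lower bound for $g_4$ computed from the Seifert matrix alone can be positive on it. We need an invariant that sees the trefoils tied into the bands *and* the direction of the string. This will be a signature attached to a character of $H_1$ of a three-fold cover. First we check that one inequality is all that is needed.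

## Both theorems follow from one inequality

**Aim.** Assume the inequality in Theorem 2(a). We deduce everything else.

*Second statement of (a).* Let $2N>13n$ and $m\le n$. For $b=0$, $\frac{4Nm}{4N+13}>m-1$ is equivalent to $4N+13>13m$, which holds. For $b=1$, $\frac{4N(m+1/2)}{4N+13}>m$ is equivalent to $2N>13m$, which holds. So $g_4^{top}>m+b-1$, and with (3) we get $g_4=m+b$ in both categories, since $g_4^{top}$ is at most the smooth $g_4$.

*Theorem 1.* For $N=4$ the inequality gives $g_4(L_4)\ge\frac{16}{29}>0$ and $g_4(2L_4)\ge\frac{32}{29}>1$. With (3), $g_4(L_4)=1$ and $g_4(2L_4)=2$. By (2), $d(L_4,L_4^r)=g_4(2L_4)=2$.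

*Part (b).* Take $K=gL_N$ with $2N>26g$. By (a) with $n=2g$, $g_4(K)=g$ and $d(K,K^r)=g_4(2gL_N)=2g$.

*Part (c).* That no other pairs occur is (1). The unknot realizes $(0,0)$. Let $g\ge1$ and $0\le d\le 2g$. Write $d=2a+b$ with $b\in\{0,1\}$, so $a+b\le g$, and choose $N$ with $2N>13(2g+1)$. Put $K_c=aL_N\#bJ_N\#cT$ and $u(c)=g_4(K_c)$. By (a), $u(0)=a+b\le g$. Next, $|u(c+1)-u(c)|\le g_4(T)=1$. Finally $u(c)\ge\frac12|\sigma(K_c)|=c$: indeed $\sigma(J_N)=0$, because its $2\times2$ Seifert matrix has zero diagonal (next section), $\sigma(L_N)=\sigma(J_N)+\sigma(\bar J_N)=0$, and $|\sigma(T)|=2$. An integer sequence that starts at or below $g$, is unbounded, and moves by at most one at each step takes the value $g$. For such a $c$, $g_4(K_c)=g$, and (2) with (a) gives $d(K_c,K_c^r)=g_4(dL_N)=d$.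

*Part (d).* By (2), $d(nL_N,nL_N^r)=g_4(2nL_N)$. Use the inequality with $m=2n$, $b=0$, and use (3).

The rest of the lecture proves
$$g_4^{top}(mL_N\#bJ_N)\ge\frac{4N(m+b/2)}{4N+13}. \tag{4}$$

## The pretzel knot $P(3,-3,3)$ and infection of its bands

**The surface.** Let $R=P(3,-3,3)$. Its Seifert surface $F_R$ consists of two disks in the plane, one above the other, joined by vertical bands $B_1,B_2,B_3$ (left to right) with $3,-3,3$ half twists. Let $\beta_1$ be the curve on $F_R$ through $B_1,B_2$, and $\beta_2$ the curve through $B_2,B_3$. Both are unknots, with surface framings $\frac{3-3}{2}=0$ and $\frac{-3+3}2=0$. Superscripts $\pm$ denote push-offs to the two sides of $F_R$.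

**Linking numbers.** At the top of $B_2$ place $\beta_1$ to the left of $\beta_2$; then they do not cross in the upper disk. Inside $B_2$ the strands follow the band, and each of $\beta_2^\pm$ crosses $\beta_1$ three times with equal signs, contributing $\frac12\delta q$ to the linking number, where $q=-3$ and $\delta=\pm1$ depends on orientations. Since $q$ is odd, $\beta_1$ leaves $B_2$ on the right and $\beta_2$ on the left, so in the lower disk they cross once. There one of $\beta_2^{\pm}$ passes over $\beta_1$ and the other under it, contributing $+\frac12$ and $-\frac12$ in some order. There are no other crossings, so $\{lk(\beta_1,\beta_2^+),lk(\beta_1,\beta_2^-)\}=\{\delta\frac{q+1}2,\delta\frac{q-1}2\}=\{-\delta,-2\delta\}$. Orienting $\beta_2$ suitably, and writing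
$$p=lk(\beta_1,\beta_2^+)=lk(\beta_2,\beta_1^-),\qquad p'=lk(\beta_1,\beta_2^-)=lk(\beta_2,\beta_1^+),$$
we have $\{p,p'\}=\{1,2\}$ and $lk(\beta_i,\beta_i^\pm)=0$. A Seifert matrix is $\begin{pmatrix}0&p\\p'&0\end{pmatrix}$.

**Dual curves.** Let $\eta_1,\eta_2$ be small circles around $B_1$ and $B_3$. They bound disjoint disks meeting $F_R$ in cocores of these bands. Cutting $B_1$ and $B_3$ leaves a disk, so with suitable orientations $\eta_1,\eta_2$ is the basis of $H_1(S^3\setminus F_R)$ dual to $\beta_1,\beta_2$ under linking: $\gamma=lk(\gamma,\beta_1)\eta_1+lk(\gamma,\beta_2)\eta_2$. Hence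
$$\beta_1^+=p'\eta_2,\quad \beta_1^-=p\,\eta_2,\quad \beta_2^+=p\,\eta_1,\quad \beta_2^-=p'\eta_1. \tag{5}$$

**Definition (infection).** Let $\eta_1,\dots,\eta_l$ be an unlink disjoint from a knot $K_0$, with $lk(\eta_j,K_0)=0$, and let $A_1,\dots,A_l$ be knots with exteriors $X_{A_j}$. Replace each tubular neighborhood $\nu(\eta_j)$ by $X_{A_j}$, gluing the meridian of $A_j$ to the longitude of $\eta_j$ and the longitude of $A_j$ to the meridian of $\eta_j$. The ambient manifold is again $S^3$, and $K_0$ becomes a knot $K$, the infection of $K_0$ along the $\eta_j$ by the $A_j$.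

Geometrically, the strands of $K_0$ through a disk bounded by $\eta_j$ are tied into $A_j$ without twisting. If $A_j$ is the unknot, nothing changes. If we dropped the condition $lk=0$ and took for $\eta$ a meridian of $K_0$, we would get $K_0\#A$. A circle around a band ties that band into $A$. All our $A_j$ will be reversible, so orientations of $\eta_j$ and $A_j$ do not matter.

**The knots $J$ and $\bar J$.** Put $A=NT$. Then $J=J_N$ is the infection of $R$ along $\eta_1$ by $A$ and along $\eta_2$ by $\bar A$. The surface $F_R$ becomes a genus-one Seifert surface of $J$ with the same Seifert matrix: passing from $S^3\setminus(F_R\cup\nu(\eta_1)\cup\nu(\eta_2))$ to the complement of the surface kills in $H_1$ the meridians of the $\eta_j$ before infection, and after infection the longitudes of $A,\bar A$, which are the same curves; so the relations (5) persist. Reflecting, $\bar J$ is the infection of $\bar R$ along $\bar\eta_1$ by $\bar A$ and along $\bar\eta_2$ by $A$.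

## Eigenvalues $2$ and $4$ of the deck transformation

**What changes under reversal.** $J$ and $J^r$ have the same exterior and the same cyclic branched covers, but the preferred generator $t$ of the deck group, determined by the oriented meridian, becomes $t^{-1}$. In the two-fold branched cover $t=t^{-1}$, so this cover with its deck transformation cannot tell $J$ from $J^r$. The three-fold cover is the first that can.

**Computation.** Let $\Lambda=\mathbb Z[t^{\pm1}]$. The infinite cyclic cover of the exterior of $R$ is built from copies of $S^3$ cut along $F_R$, so its first homology $\mathcal M$ is generated over $\Lambda$ by lifts $\tilde\eta_1,\tilde\eta_2$ with relations $\beta_i^+=t^{\delta'}\beta_i^-$, where $\delta'=\pm1$ depends on conventions. By (5) they read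
$$p'\tilde\eta_2=t^{\delta'}p\,\tilde\eta_2,\qquad p\,\tilde\eta_1=t^{\delta'}p'\tilde\eta_1 .$$
So one of $\tilde\eta_1,\tilde\eta_2$ generates a summand $\Lambda/(t-2)$ and the other $\Lambda/(2t-1)$. For the three-fold branched cover $\Sigma_3(R)$, $H_1=\mathcal M/(t^3-1)$. On $\Lambda/(t-2)=\mathbb Z[\frac12]$ the element $t^3-1$ acts as $7$; on $\Lambda/(2t-1)$ it acts as $\frac18-1$, which is $7$ up to a unit. Hence
$$H_1(\Sigma_3(R))=\mathbb F_7e\oplus\mathbb F_7f,\quad e=[\tilde\eta_1],\ f=[\tilde\eta_2],\quad te=\kappa e,\ tf=\kappa^{-1}f,\quad \{\kappa,\kappa^{-1}\}=\{2,4\}. \tag{6}$$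
Infection does not change this (proved with the infection formula below), so (6) holds for $J$.

For $\bar J$, the reflection carries a meridian of linking number $1$ with $J$ to a curve of linking number $-1$ with $\bar J$, so it conjugates $t$ to $t^{-1}$. With $\bar e,\bar f$ the classes of lifts of $\bar\eta_1,\bar\eta_2$,
$$t\bar e=\kappa^{-1}\bar e,\qquad t\bar f=\kappa\bar f. \tag{7}$$

**The idea.** For $L=J\#\bar J$ we get the following table.

| class | curve | eigenvalue of $t$ | infecting knot |
|---|---|---|---|
| $e$ | $\eta_1$ | $\kappa$ | $A$ |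
| $\bar f$ | $\bar\eta_2$ | $\kappa$ | $A$ |
| $f$ | $\eta_2$ | $\kappa^{-1}$ | $\bar A$ |
| $\bar e$ | $\bar\eta_1$ | $\kappa^{-1}$ | $\bar A$ |

Each eigenspace sees only one infecting knot. A surface of small genus in $B^4$ will produce a large $t$-invariant subspace of $H_1(\Sigma_3)$; such a subspace splits along eigenspaces, so we can pick from it a character that is nonzero only on curves carrying *the same* knot. Every such curve will contribute the same signature to an invariant $\rho$, without cancellation, and the small genus bounds $|\rho|$.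

In $J\#-J=J\#\bar J^{\,r}$ the last reversal turns $t$ on the second summand back to $t^{-1}$: the eigenvalue $\kappa$ belongs to $e$ and $\bar e$, whose curves carry $A$ and $\bar A$. There cancellation is possible, as it must be, since $J\#-J$ is slice. In the two-fold cover, $H_1=\mathcal M/(t^2-1)=\mathbb F_3^2$ for $R$, and both eigenvalues equal $2=2^{-1}=-1$ in $\mathbb F_3$: every subspace is $t$-invariant and nothing splits.

## Twisted minus untwisted signature

We use two facts about topological manifolds: locally flat surfaces in $4$-manifolds have normal bundles (Freedman–Quinn), and compact topological manifolds have the homotopy type of finite CW complexes (Kirby–Siebenmann). Regard $\mathbb Z/n$ as the subgroup $\frac1n\mathbb Z/\mathbb Z$ of $\mathbb Q/\mathbb Z$, and write $\mathrm e(u)=e^{2\pi\sqrt{-1}\,u}$ for $u\in\mathbb Q/\mathbb Z$. Fix once and for all a transcendental number $\omega\in S^1$.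

**Definition (signature defect).** Let $G=\mathbb Z/n\times\mathbb Z$ and $\theta:G\to U(1)$, $\theta(u,v)=\mathrm e(u)\,\omega^v$. Let $M$ be a closed oriented $3$-manifold with $\varphi:H_1(M)\to G$, and put $\alpha=\theta\varphi$. Since $\Omega^{SO}_q=0$ for $q=1,2,3$, $\Omega_3^{SO}(BG)\cong H_3(BG)\cong\mathbb Z/n$. So some multiple $rM$, $r\ge 1$, bounds a compact oriented $W$ over $BG$; here $W$ may be a topological manifold. Define
$$\rho(M,\alpha)=\tfrac1r\big(\operatorname{sign}_\alpha(W)-\operatorname{sign}(W)\big),$$
where $\operatorname{sign}_\alpha$ is the signature of the hermitian intersection form on $H_2(W;\mathbb C_\alpha)$.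

*Example.* Let $M=S^1\times S^2$ with the circle sent to $(0,1)$. It bounds $S^1\times D^3$, which has no second homology with either coefficients, so $\rho=0$.

**Step: $\rho$ is well defined.** By Novikov additivity, gluing two choices reduces this to $\operatorname{sign}_\alpha X=\operatorname{sign}X$ for every closed connected oriented topological $4$-manifold $X$ over $BG$. Connected sum with a closed simply connected manifold changes both sides equally. After adding the $E_8$-manifold if necessary, the Kirby–Siebenmann invariant of $X$ vanishes, and then $X\#k(S^2\times S^2)$ is smoothable for some $k$ (Freedman–Quinn, *Topology of 4-manifolds*, §8.6). So we may take $X$ smooth. Both signatures are bordism invariants: if $X=\partial Y^5$ over $BG$, then in $H_3(Y,X)\to H_2(X)\to H_2(Y)$ (either coefficients) the two maps are adjoint under duality, so the kernel of the second is its own annihilator, and the signature is zero. Thus both are homomorphisms $\Omega_4^{SO}(BG)\to\mathbb Z$. Since $BG$ is rationally a circle, $\Omega_4^{SO}(BG)\otimes\mathbb Q\cong H_4(BG;\mathbb Q)\oplus(\Omega_4^{SO}\otimes\mathbb Q)=\mathbb Q$,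 generated by $\mathbb{CP}^2$ with the trivial map. There the two signatures agree.

Two consequences: $\rho$ does not change if $\mathbb Z/n$ is enlarged to $\mathbb Z/n'\supset\mathbb Z/n$; and if $\partial W=\bigsqcup\pm M_i$ over $BG$, then $\sum\pm\rho(M_i)=\operatorname{sign}_\alpha W-\operatorname{sign}W$.

## The $0$-surgery on $A$ recovers $\sigma_A$

**Lemma 2.** Let $M_A$ be the $0$-surgery on a knot $A$ and let the meridian be sent to $(u,0)\in G$; put $z=\mathrm e(u)$ and write $\rho(M_A,z)$ for the resulting invariant. If $z\ne1$, then $\rho(M_A,z)=\varepsilon\,\sigma_A(z)$, with $\varepsilon\in\{\pm1\}$ a universal sign depending only on conventions. Also $\rho(M_A,1)=0$.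

*Proof.* If $z=1$ the map to $G$ is trivial, $M_A$ bounds some $W$ with the trivial map, and the two signatures agree. Let $z\ne1$. Let $S$ be a Seifert surface of $A$ and $V(x,y)=lk(x,y^+)$ on $H_1(S)$.

**Step 1: the exterior of the pushed-in surface.** The purpose is to find the twisted form. Push $S$ into a collar $S^3\times[0,1]$ of $\partial B^4$:
$$S^*=\partial S\times[0,\tfrac12]\cup S\times\{\tfrac12\},\qquad \Delta=S\times[0,\tfrac12]\ \text{ the track of the push}.$$
Let $E_S$ be the exterior of $S^*$ and $\tilde E_S$ its infinite cyclic cover. Cutting $B^4$ along $\Delta$ gives a copy of $B^4$ in whose boundary sphere the two sides of $\Delta$ appear as $S\times[0,1]$ and $S\times[-1,0]$ in a bicollar of $S$, with $S^*$ at $S\times0$. So the infinite cyclic cover of $B^4\setminus S^*$ is the union of copies $C_i$ ($i\in\mathbb Z$) of $B^4\setminus(S\times0)$, where $(x,s)\in S\times(0,1]\subset C_i$ is glued to $(x,-s)\in C_{i+1}$, and $t$ maps $C_i$ to $C_{i+1}$. Each $C_i$ is contractible. In the Mayer–Vietoris sequence $H_2(C_i)=H_1(C_i)=0$, so $H_2(\tilde E_S)\cong\Lambda\otimes H_1(S)$;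 and $H_1(\tilde E_S)$ is the kernel of the map $\Lambda\to\Lambda$ on $H_0$, which is a unit times $t-1$ and so injective. Thus $H_1(\tilde E_S)=0$.

The generator $[x]$ is a surface in $C_0$ bounded by $x\times\frac12$, minus a surface in $C_1$ bounded by $x\times(-\frac12)$. Represent $[y]$ with level $\frac34$ in place of $\frac12$. Intersection numbers in $C_i$ are linking numbers in $S^3$, up to a universal sign. We find:

- $[x]\cdot[y]=V(x,y)+V(y,x)$: from $C_0$ we get $lk(x,y^+)=V(x,y)$, and from $C_1$ we get $lk(x,y^-)=V(y,x)$;
- $[x]\cdot t[y]=-V(x,y)$: only $C_1$ contributes, with $x$ at $-\frac12$ and $y$ at $\frac34$;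
- $[x]\cdot t^{-1}[y]=-V(y,x)$: only $C_0$ contributes, with $x$ at $\frac12$ and $y$ at $-\frac34$;
- all other translates are disjoint.

So up to a universal sign and $t\leftrightarrow t^{-1}$ the form is $(1-t)V+(1-t^{-1})V^T$. Since $H_1(\tilde E_S)=0$, universal coefficients over $\mathbb C[t^{\pm1}]$ give $H_2(E_S;\mathbb C_z)=H_2(\tilde E_S;\mathbb C)\otimes_{\mathbb C[t^{\pm1}]}\mathbb C_z$, and so $\operatorname{sign}_zE_S=\varepsilon\sigma_A(z)$.

**Step 2: closing up.** The purpose is to get a manifold with boundary $M_A$ without changing this signature. Let $\mathcal T$ be $B^4$ with a $0$-framed $2$-handle attached along $A$, and let $\hat S\subset\mathcal T$ be $S^*$ together with the core of the handle. Its self-intersection is $0$, so its normal bundle is trivial. Let $E'=\mathcal T\setminus \hat S\times\operatorname{int}D^2$. This is $E_S$ with $D^2\times S^1\times[0,1]$ attached along $\partial D^2\times S^1\times[0,1]$; its boundary components are $M_A$ and $\hat S\times S^1$, and $H_1(E')=\mathbb Z$. Framings of $\hat S$ differ by $H^1(\hat S;\mathbb Z)$, so we may choose one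 for which $H_1(\hat S\times pt)\to H_1(E')$ is zero. Let $Q$ be a handlebody with $\partial Q=\hat S$ and put $W=E'\cup Q\times S^1$. Then $\partial W=M_A$, and the map to $\mathbb Z$ extends by $0$ on $Q$ and the projection on $S^1$.

*Untwisted.* $\operatorname{sign}\mathcal T=0$ and $\operatorname{sign}(\hat S\times D^2)=0$, so $\operatorname{sign}E'=0$ by Novikov additivity. As $H_2(Q\times S^1)$ comes from the boundary, $\operatorname{sign}(Q\times S^1)=0$, and $\operatorname{sign}W=0$.

*Twisted.* The holonomy around the circle factor is $z\ne1$, so the $\mathbb C_z$-homology of $D^2\times S^1$, $\partial D^2\times S^1$ and $Q\times S^1$ vanishes. Hence $\operatorname{sign}_zW=\operatorname{sign}_zE'=\operatorname{sign}_zE_S=\varepsilon\sigma_A(z)$. $\square$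

**The trefoil at seventh roots of unity.** Take $V=\begin{pmatrix}-1&1\\0&-1\end{pmatrix}$ and $\upsilon=|1-z|^2=2-2\operatorname{Re}z$. The form is $\begin{pmatrix}-\upsilon&1-z\\1-\bar z&-\upsilon\end{pmatrix}$, with determinant $\upsilon^2-\upsilon$. So $\sigma_T(z)=-2$ if $\operatorname{Re}z<\frac12$, and $\sigma_T(z)=0$ if $\operatorname{Re}z>\frac12$, $z\ne1$. At $\mathrm e(1/7)$ the angle is less than $60^\circ$ and the value is $0$; at $\mathrm e(2/7)$ and $\mathrm e(4/7)$ it is $-2$. For a knot $A$ put
$$s_7(A)=\sum_{i\in\{1,2,4\}}\sigma_A(\mathrm e(i/7)).$$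
Then $s_7(T)=-4$, $|s_7(NT)|=4N$, and $s_7(\bar A)=-s_7(A)$. The mirror-image convention for $V$ only changes the sign.

## The invariant $\rho(K,\chi)$ of the three-fold cover

Let $X_3\to X_K$ be the three-fold cyclic cover of the exterior, $\tilde\mu$ the lift of $\mu^3$, $\Sigma=\Sigma_3(K)$ the branched cover, and $t$ its deck transformation determined by the oriented meridian. Let $M_3=M_3(K)=X_3\cup D^2\times S^1$, where $\partial D^2$ is the lifted longitude; this is the three-fold cover of the $0$-surgery. The lifted longitude bounds a lift of a Seifert surface, so $H_1(M_3)=H_1(X_3)$. The map $H_1(X_3)\to H_1(X_K)=\mathbb Z$ has image $3\mathbb Z$; let $\tau$ be $\frac13$ of it, so $\tau(\tilde\mu)=1$. Since $H_1(\Sigma)=H_1(X_3)/\langle\tilde\mu\rangle$, the projection together with $\tau$ is an isomorphism $H_1(X_3)\cong H_1(\Sigma)\oplus\mathbb Z$.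

**Definition.** For a character $\chi:H_1(\Sigma)\to\mathbb Z/7$, regarded also as a character of $H_1(X_3)=H_1(M_3)$, set $\rho(K,\chi)=\rho(M_3,\theta\circ(\chi,\tau))$.

For the unknot, $X_3=S^1\times D^2$, $\chi=0$ and $M_3=S^1\times S^2$, so $\rho=0$ by the example above.

## A genus-$g$ surface bounds $|\rho|$ by $13g$

Let $F\subset B^4$ be a locally flat surface of genus $g$ with $\partial F=K$, and let $Z_F$ be its exterior, so $H_1(Z_F)=\mathbb Z$. The normal bundle is trivial, and framings differ by $H^1(F;\mathbb Z)$; choose one for which $H_1(F\times pt)\to H_1(Z_F)$ is zero. On the boundary it is the $0$-framing, because the push-off of $K$ bounds $F\times pt$ in $Z_F$ and $H_1(X_K)\cong H_1(Z_F)$. Let $Z_3$ be the three-fold cyclic cover of $Z_F$ and $Y=Z_3\cup F\times D^2$ the branched cover of $B^4$ along $F$. Then $\partial Y=\Sigma$ and $\partial Z_3=X_3\cup F\times S^1$, with circle factor $\tilde\mu$. Let $\tau:H_1(Z_3)\to\mathbb Z$ be $\frac13$ of the map to $H_1(Z_F)$; it vanishes on $H_1(F\times pt)$. Let $\tilde Z$ be the infinite cyclic cover of $Z_F$; it is also the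 infinite cyclic cover of $Z_3$ given by $\tau$.

**Step 1: Betti numbers.** We need $b_2(Z_3)=6g$ and $b_2(Y)=4g$. For a prime field $\mathbb F$ consider the exact sequence
$$H_1(\tilde Z;\mathbb F)\xrightarrow{t-1}H_1(\tilde Z;\mathbb F)\to H_1(Z_F;\mathbb F)\to H_0(\tilde Z;\mathbb F)\xrightarrow{\,0\,}H_0(\tilde Z;\mathbb F).$$
The third map is a surjection $\mathbb F\to\mathbb F$, hence injective, so $t-1$ is onto. The module $H_1(\tilde Z;\mathbb F)$ is finitely generated over the PID $\mathbb F[t^{\pm1}]$; since $t-1$ is onto it has no free summand, so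
$$\dim_{\mathbb F}H_1(\tilde Z;\mathbb F)<\infty. \tag{8}$$
For $\mathbb F=\mathbb F_3$, $t^3-1=(t-1)^3$ is onto as well, and the same sequence for $t^3$ gives $b_1(Z_3;\mathbb F_3)=1$. As $\tau\neq0$, $b_1(Z_3;\mathbb Q)=1$, generated by $\tilde\mu$. Now $\partial Z_3$ is connected and $\tau$ restricts nontrivially to it, so $H^1(Z_3,\partial Z_3;\mathbb Q)=0$, that is, $b_3(Z_3)=0$; also $b_4(Z_3)=0$. Since $\chi(Z_F)=1-(1-2g)=2g$, we have $\chi(Z_3)=6g$ and $b_2(Z_3)=6g$.

Next, $H_1(Y,Z_3)=H_1(F\times D^2,F\times S^1)=0$ and $\tilde\mu$ dies in $Y$, so $H_1(Y)$ is finite. Hence $b_3(Y)=\dim H^1(Y,\Sigma;\mathbb Q)=0$. As $\chi(Y)=6g+(1-2g)=4g+1$, we get $b_2(Y)=4g$.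

**Proposition 1.** If $\chi:H_1(\Sigma)\to\mathbb Z/7$ extends to $\chi':H_1(Y)\to P=\mathbb Z/7^k$ (with $\mathbb Z/7\subset\mathbb Z/7^k\subset\mathbb Q/\mathbb Z$), then $|\rho(K,\chi)|\le13g$.

*Proof.* **Step 2: a manifold bounded by $M_3$.** Let $\hat F=F\cup D^2$. The homomorphism $H_1(\hat F)=H_1(F\times pt)\to P$ given by $\chi'$ lifts to a class in $H^1(\hat F;\mathbb Z)$. This class is a multiple of a primitive class $y\mapsto y\cdot a_1$ with $a_1$ a simple closed curve. Complete $a_1$ to a geometric symplectic basis with curves $a_1,\dots,a_g$ and their duals. The class vanishes on $a_1,\dots,a_g$, so $\chi'$ extends over the handlebody $Q$ with $\partial Q=\hat F$ in which the $a_i$ bound disks. Put $W=Z_3\cup_{F\times S^1}Q\times S^1$. Then $\partial W=X_3\cup D^2\times S^1=M_3$. On $F\times S^1$ the map $(\chi',\tau)$ is $(\chi'|,0)$ on $F$ and $(0,1)$ on the circle, so it extends over $W$; on $M_3$ it restricts to $(\chi,\tau)$. Hence $\rho(K,\chi)=\operatorname{sign}_\alpha W-\operatorname{sign}W$.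

**Step 3: the untwisted part is at most $7g$.** $Q$ is $F\times I$ with $g$ $2$-handles attached, so $H_2(W,Z_3;\mathbb Q)=H_2\big((Q,F)\times S^1;\mathbb Q\big)$ has dimension $g$, and $|\operatorname{sign}W|\le b_2(W)\le 6g+g=7g$.

**Step 4: the twisted part is at most $6g$.** The holonomy of $\alpha$ on the circle factor is $\omega\ne1$, so by Künneth $H_*(Q\times S^1;\mathbb C_\alpha)=0=H_*(F\times S^1;\mathbb C_\alpha)$, and $H_2(W;\mathbb C_\alpha)\cong H_2(Z_3;\mathbb C_\alpha)$. We show that this has dimension $6g$.

By (8), $H_i(\tilde Z;\mathbb F_7)$ is finite dimensional for $i=0,1$. The module $\mathbb F_7[P]=\mathbb F_7[x]/(x^{7^k}-1)=\mathbb F_7[x]/(x-1)^{7^k}$ is filtered by powers of $x-1$ with quotients $\mathbb F_7$ on which $P$ acts trivially. By the long exact sequences, $H_i(\tilde Z;\mathbb F_7[P])=H_i(Z_3;\mathbb F_7[P\times\mathbb Z])$ is finite dimensional for $i=0,1$, hence torsion over $\mathbb F_7[s^{\pm1}]$, where $s$ generates the factor $\mathbb Z$.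

Now pass to characteristic zero. Let $C_*$ be the chain complex of the $P\times\mathbb Z$-cover of a finite CW model of $Z_3$, viewed as a finite free complex over $\mathbb Z[s^{\pm1}]$. Then $C_*\otimes\mathbb F_7(s)$ has $H_0=H_1=0$, so over $\mathbb F_7(s)$ we have $\operatorname{rank}\partial_1=\operatorname{rank}C_0$ and $\operatorname{rank}\partial_2=\operatorname{rank}C_1-\operatorname{rank}C_0$. A minor that is nonzero mod $7$ is nonzero, so ranks over $\mathbb Q(s)$ are at least those over $\mathbb F_7(s)$. Since they cannot be larger here, $H_i(Z_3;\mathbb Q(s)[P])=0$ for $i=0,1$.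

As $\omega$ is transcendental, $s\mapsto\omega$ makes $\mathbb C_\alpha$ a module over $\mathbb Q(s)[P]$. This ring is a finite product of fields, so $\mathbb C_\alpha$ is flat over it, and $H_i(Z_3;\mathbb C_\alpha)=0$ for $i=0,1$. The same holds for $\bar\alpha$, since $\bar\omega$ is transcendental too; hence $H^1(Z_3;\mathbb C_\alpha)=0$. Also $H^0(\partial Z_3;\mathbb C_\alpha)=0$, since $\partial Z_3$ is connected and $\alpha(\tilde\mu)=\omega\ne1$. So $H_3(Z_3;\mathbb C_\alpha)\cong H^1(Z_3,\partial Z_3;\mathbb C_\alpha)=0$, and $H_4(Z_3;\mathbb C_\alpha)=0$. The Euler characteristic $6g$ is therefore $\dim H_2(Z_3;\mathbb C_\alpha)$, and $|\operatorname{sign}_\alpha W|\le6g$. Altogether $|\rho(K,\chi)|\le 7g+6g$. $\square$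

## Which characters extend over the branched cover

**Proposition 2.** Suppose $H=H_1(\Sigma)$ is an elementary abelian $7$-group, with linking form $\lambda$. Let $U=\ker(H\to H_1(Y))$. Then $U_0:=U^\perp$ is a $t$-invariant subspace of $U$, and $\dim U_0\ge\frac12(\dim H-4g)$. Any character $H\to\mathbb Z/7$ killing $U$ extends to $H_1(Y)\to\mathbb Z/7^k$ for some $k$; in particular $\chi_x=\lambda(x,\cdot)$ does for every $x\in U_0$. If $g=0$, then $U=U_0$ and $\dim U=\frac12\dim H$.

*Proof.* **Step 1: $U^\perp$ is the boundary of torsion.** $\Sigma$ is a rational homology sphere, so $H_2(\Sigma)=0$ and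
$$0\to H_2(Y)\xrightarrow{j}H_2(Y,\Sigma)\xrightarrow{\partial}H\xrightarrow{i}H_1(Y)\to H_1(Y,\Sigma)\to0$$
is exact. Let $T_0=\operatorname{Tors}H_2(Y,\Sigma)$. For $x=\partial X$, $y=\partial X'$ we have $\lambda(x,y)=\pm X\cdot X'$ mod $\mathbb Z$ (rational intersection number), which is $0$ if $X$ is torsion. Since $U=\operatorname{im}\partial$, $\partial T_0\subset U^\perp$. We compare orders. By duality and universal coefficients,
$$|T_0|=|\operatorname{Tors}H^2(Y)|=|H_1(Y)|,\qquad |\operatorname{Tors}H_2(Y)|=|\operatorname{Tors}H^2(Y,\Sigma)|=|H_1(Y,\Sigma)|,$$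
both first homology groups being finite. As $j$ is injective, $T_0\cap\operatorname{im}j=j(\operatorname{Tors}H_2(Y))$. So
$$|\partial T_0|=\frac{|H_1(Y)|}{|H_1(Y,\Sigma)|}=|\operatorname{im}i|=\frac{|H|}{|U|}=|U^\perp| .$$
Thus $\partial T_0=U^\perp=U_0$, and $U_0\subset\operatorname{im}\partial=U$.

**Step 2: dimension and invariance.** $U/U_0$ is a quotient of $H_2(Y,\Sigma)/T_0\cong\mathbb Z^{4g}$, so $\dim U-\dim U_0\le4g$. With $\dim U+\dim U_0=\dim H$ this gives both dimension claims. The deck group acts on $(Y,\Sigma)$ and $t$ preserves $\lambda$, so $U$ and $U_0$ are $t$-invariant.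

**Step 3: extension.** A character killing $U$ factors through $\operatorname{im}i\subset H_1(Y)$ and extends to $H_1(Y)\to\mathbb Q/\mathbb Z$ by divisibility. Project $\mathbb Q/\mathbb Z$ to its $7$-primary part; values in $\mathbb Z/7$ do not change, and the image is finite, hence in some $\mathbb Z/7^k$. For $x\in U^\perp$, $\chi_x$ kills $U$. $\square$

## How $\rho$ changes under infection

Let $K$ be the infection of $K_0$ along $\eta_1,\dots,\eta_l$ by $A_1,\dots,A_l$. The standard maps $X_{A_j}\to S^1\times D^2$ are homology isomorphisms that are homeomorphisms on the boundary, and together they give a map $X_K\to X_{K_0}$. Since $lk(\eta_j,K_0)=0$, each $\nu(\eta_j)$ has three lifts to $X_3(K_0)$, and $X_3(K)$ is $X_3(K_0)$ with each lift replaced by a copy of $X_{A_j}$. By Mayer–Vietoris and the five lemma the lifted map induces an isomorphism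
$$q_*:H_1(X_3(K))\cong H_1(X_3(K_0)),$$
compatible with $t$, $\tau$, $\tilde\mu$ and the classes of (parallels of) the lifts $t^i\tilde\eta_j$. Also $\tau(\tilde\eta_j)=0$. In particular $H_1(\Sigma_3(J))\cong H_1(\Sigma_3(R))$ compatibly with $t,e,f$, so (6) holds for $J$ as claimed.

**Proposition 3.**
$$\rho(K,\chi)=\rho(K_0,\chi q_*^{-1})+\sum_{j}\sum_{i=0}^{2}\rho\big(M_{A_j},\mathrm e(\chi(t^i\tilde\eta_j))\big).$$

*Proof.* **Step 1: the cobordism.** Let
$$E=M_3(K_0)\times[0,1]\ \cup\ \bigsqcup_{i,j}M_{A_j}\times[0,1],$$
where $\nu(t^i\tilde\eta_j)\times1$ is glued to the surgery solid torus $(M_{A_j}\setminus\operatorname{int}X_{A_j})\times1$ by the orientation-reversing identification extending the gluing of the infection. This is possible: the meridian disk of the surgery solid torus is bounded by the longitude of $A_j$, which corresponds to the meridian of $\eta_j$, and its core is isotopic to the meridian of $A_j$, which corresponds to $\eta_j$. Then $\partial E=M_3(K)-M_3(K_0)-\bigsqcup M_{A_j}$. The homomorphisms $(\chi q_*^{-1},\tau)$ on $M_3(K_0)$ and $\mu_{A_j}\mapsto(\chi(t^i\tilde\eta_j),0)$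 on the copies of $M_{A_j}$ agree on the solid tori, so they define a map $E\to BG$. It restricts to $(\chi,\tau)$ on $M_3(K)$, since $H_1(X_3(K))$ is generated by the complement of the copies of $X_{A_j}$, where the map is computed through $q_*$.

**Step 2: both signatures of $E$ vanish.** With trivial or $\alpha$-coefficients, Mayer–Vietoris embeds the cokernel of $H_2(M_3(K_0))\oplus\bigoplus H_2(M_{A_j})\to H_2(E)$ in the kernel of
$$\bigoplus H_1(\text{solid tori})\to H_1(M_3(K_0))\oplus\bigoplus H_1(M_{A_j}).$$
Already the map to $\bigoplus H_1(M_{A_j})$ is injective: if $\alpha$ is nontrivial on a core, $H_1$ of that solid torus vanishes; if the coefficients are trivial on a core, they are trivial on that $M_{A_j}$, and the core generates $H_1(M_{A_j};\mathbb C)=\mathbb C$. So $H_2(E)$ comes from $\partial E$ and both intersection forms are zero. Hence $\rho(K,\chi)-\rho(K_0,\chi q_*^{-1})-\sum\rho(M_{A_j},\cdot)=0$. $\square$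

## Two slice disks for $R$, with kernels $\mathbb F_7f$ and $\mathbb F_7e$

To use Proposition 3 we must know that the term of $K_0$ vanishes for both kinds of character that will occur. For this we need two slice disks for $R$.

Since $\beta_1$ is an unknot with surface framing $0$, surgering $F_R$ along it in $B^4$ gives a slice disk $D_1$. In a collar, $R$ continues down to a level containing $F_R$ minus an annulus about $\beta_1$ (a pair of pants). The two edges $\beta_1',\beta_1''$ of this annulus continue to a deeper level. There $\beta_1',\beta_1''$ and $\beta_1^+$ are three parallel copies of an unknot with respect to its $0$-framing, so they bound three disjoint parallel disks. The first two complete $D_1$.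

The curve $\beta_1^+$, pushed straight down through the collar, is disjoint from $F_R$, and with the third disk it bounds a disk disjoint from $D_1$. That disk lifts to the branched cover, so lifts of $\beta_1^+$ bound there. By (5), $\beta_1^+=p'\eta_2$ in $S^3\setminus F_R$, and $p'\in\{1,2\}$ is a unit mod $7$. Hence $f$ lies in the kernel $U$ for $D_1$. By Proposition 2 with $g=0$, $\dim U=1$, so $U=\mathbb F_7f$. In the same way the disk $D_2$ obtained from $\beta_2$ has kernel $\mathbb F_7e$, because $\beta_2^+=p\,\eta_1$. Reflecting, the disks $\bar D_1,\bar D_2$ for $\bar R$ have kernels $\mathbb F_7\bar f$ and $\mathbb F_7\bar e$.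

## Counting nonzero coordinates in an eigenspace: proof of (4)

Let $K=mL_N\#bJ_N$. It is obtained from $K_0=m(R\#\bar R)\#bR$ by infection along an unlink, with $A=NT$ and $\bar A$ as infecting knots. Let $g=g_4^{top}(K)$, realized by $F$.

**Step 1: a vector with many nonzero coordinates.** $H=H_1(\Sigma_3(K))$ is the orthogonal sum over the summands, of dimension $4m+2b$. By (6) and (7), $H=E_\kappa\oplus E_{\kappa^{-1}}$ with
$$E_\kappa=\langle e_k\ (k\le m+b),\ \bar f_k\ (k\le m)\rangle,\qquad E_{\kappa^{-1}}=\langle f_k\ (k\le m+b),\ \bar e_k\ (k\le m)\rangle .$$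
Since $\lambda(tu,tv)=\lambda(u,v)$ and $\kappa^{\pm2}\ne1$ in $\mathbb F_7$, both eigenspaces are isotropic. As $\lambda$ is nonsingular on each summand, $\lambda(e_k,f_k)\ne0$ and $\lambda(\bar e_k,\bar f_k)\ne0$.

By Proposition 2, $U_0$ is $t$-invariant, so $U_0=(U_0\cap E_\kappa)\oplus(U_0\cap E_{\kappa^{-1}})$, and its dimension is at least $2m+b-2g$. One of the two parts therefore has dimension $D\ge m+\frac b2-g$. If $m+\frac b2-g\le0$, then $g\ge m+\frac b2$ and (4) is trivial. Otherwise $D\ge1$. Row-reduce a basis of that part and add its vectors: the sum $x$ has entry $1$ at each of the $D$ pivots. Let $w\ge D$ be the number of nonzero coordinates of $x$ in the listed basis. By Propositions 1 and 2,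
$$|\rho(K,\chi_x)|\le 13g. \tag{9}$$

**Step 2: the character.** Suppose $x=\sum x_ke_k+\sum y_k\bar f_k\in E_\kappa$. Then
$$\chi_x(e_k)=\chi_x(\bar f_k)=0,\qquad \chi_x(f_k)=x_k\lambda(e_k,f_k),\qquad \chi_x(\bar e_k)=y_k\lambda(\bar f_k,\bar e_k).$$

**Step 3: the term of $K_0$ vanishes.** The corresponding character of $K_0$ kills all $e_k,\bar f_k$. Take for $K_0$ the slice disk that is the boundary connected sum of copies of $D_2$ (for the summands $R$) and $\bar D_1$ (for the summands $\bar R$). Its kernel is $\langle e_k,\bar f_k\rangle$, so the character extends by Proposition 2, and Proposition 1 with $g=0$ gives $\rho(K_0,\cdot)=0$.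

**Step 4: the infection terms all have one sign.** The infection curves on which $\chi_x\ne0$ are exactly $w$ in number: copies of $\eta_2$ and of $\bar\eta_1$. All of them are infected by $\bar A$. For such a curve $\eta$ let $u=\chi_x(\tilde\eta)\ne0$. Since $[\tilde\eta]\in E_{\kappa^{-1}}$, the three values $\chi_x(t^i\tilde\eta)=\kappa^{-i}u$ run over $u\cdot\{1,2,4\}$. As a set of multiples of $\frac17$ this is $\{1,2,4\}$ or $\{3,5,6\}=-\{1,2,4\}$. Since $\sigma_{\bar A}(\bar z)=\sigma_{\bar A}(z)$, Lemma 2 shows that each such curve contributes $\varepsilon s_7(\bar A)=-\varepsilon s_7(A)$. Curves with $\chi_x=0$ contribute $0$, because then all three values are $0$ and $\rho(M_{A_j},1)=0$.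

If instead $x\in E_{\kappa^{-1}}$, the same argument applies with the disks $D_1$ and $\bar D_2$, whose kernels are spanned by $f$ and $\bar e$. The $w$ curves are then copies of $\eta_1$ and $\bar\eta_2$, all infected by $A$, and the total is $+\varepsilon s_7(A)w$. In either case Proposition 3 gives
$$|\rho(K,\chi_x)|=|s_7(A)|\,w=4N\,w. \tag{10}$$

**Remark.** For $J\#-J$ the eigenvalue $\kappa$ belongs to $e$ and $\bar e$. With $x=e+y\bar e$, $y\ne0$, the character $\chi_x$ is nonzero on one curve $\eta_2$ infected by $\bar A$ and one curve $\bar\eta_2$ infected by $A$, and the infection terms add to $-\varepsilon s_7(A)+\varepsilon s_7(A)=0$. The argument then gives no bound for the slice knot $J\#-J$, as it should.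

**Step 5: conclusion.** From (9), (10) and $w\ge D\ge m+\frac b2-g$,
$$4N\Big(m+\frac b2-g\Big)\le 4N\,w\le 13g,\qquad\text{that is,}\qquad g\ge\frac{4N(m+b/2)}{4N+13}.$$
This is (4), and with the earlier reductions it proves Theorems 1 and 2. $\blacksquare$

**Remark.** The knot $L_4$ is not slice and has $d(L_4,L_4^r)=2>2g_4(L_4)-1$. So in the bound $d(K,K^r)\le2g_4(K)-1$ for non-slice knots with $g_3(K)=g_4(K)$, the hypothesis $g_3=g_4$ cannot be dropped.
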